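\title{Semi-total domination in Cartesian products: the constant one half}

\begin{abstract}
A dominating set $S$ of a graph is semi-total if every vertex of $S$ is within distance $2$ of another vertex of $S$, and $\gamma_{t2}$ denotes the minimum size of such a set. We prove that $\gamma_{t2}(G\mathbin{\Box}H)\ge\frac12\gamma_{t2}(G)\gamma_{t2}(H)$ for all graphs $G$ and $H$ without isolated vertices. The constant $\frac12$ is best possible, with equality for arbitrarily large values of both factors, and we determine the connected graphs $G,H$ with $\gamma_{t2}(G\mathbin{\Box}H)=2$. The proof is a double count in which the elements of a semi-total dominating set of $G\mathbin{\Box}H$, rather than the vertices of $G$, are distributed among the members of a minimum semi-total dominating set of $G$.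
\end{abstract}

\section{Introduction}

All graphs are finite and simple. For a vertex $v$ of a graph $G$ we write $N(v)$ for the set of its neighbors and $N[v]=N(v)\cup\{v\}$; for a set $X$ of vertices, $N[X]=\bigcup_{v\in X}N[v]$. The distance $d(u,v)$ is the number of edges of a shortest path from $u$ to $v$, and is infinite if there is none. A set $S\subseteq V(G)$ is \emph{dominating} if $N[S]=V(G)$, that is, if every vertex outside $S$ has a neighbor in $S$, and the domination number $\gamma(G)$ is the minimum size of a dominating set.

A dominating set $S$ is \emph{semi-total} if every vertex of $S$ is within distance $2$ of another vertex of $S$; we call such a set a \emph{semi-TD set}. An isolated vertex belongs to every dominating set and is far from all other vertices, so a graph with an isolated vertex has no semi-TD set. If $G$ is \emph{isolate-free}, meaning that it has no isolated vertex, then $V(G)$ is a semi-TD set, and the \emph{semi-total domination number} $\gamma_{t2}(G)$ is the minimum size of a semi-TD set of $G$. Replacing distance $2$ by distance $1$ gives the total domination number $\gamma_t(G)$,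 and $\gamma(G)\le\gamma_{t2}(G)\le\gamma_t(G)$. For a star the three numbers are $1,2,2$. For the path $1\,2\,3\,4\,5$ they are $2,2,3$: the set $\{2,4\}$ is semi-total but needs the vertex $3$ to become total.

The \emph{Cartesian product} $G\mathbin{\Box}H$ has vertex set $V(G)\times V(H)$, and $(x,h)$ is adjacent to $(x',h')$ if either $x=x'$ and $hh'\in E(H)$, or $h=h'$ and $xx'\in E(G)$. A product of isolate-free graphs is isolate-free, so one can ask for the largest constant $c$ such that
\[
\gamma_{t2}(G\mathbin{\Box}H)\ \ge\ c\,\gamma_{t2}(G)\,\gamma_{t2}(H)\qquad\text{for all isolate-free } G,H .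
\]
The smallest product already bounds $c$ from above: $\gamma_{t2}(K_2)=2$, while $K_2\mathbin{\Box}K_2$ is the $4$-cycle, which is dominated by two adjacent vertices. Hence $c\le\frac12$. It is known that the inequality holds with $c=\frac13$, and the problem of whether it holds with $c=\frac12$ comes from Asplund, Davila, and Krop \cite{ADK}. We show that it does.

\begin{theorem}\label{thm:main}
For all isolate-free graphs $G$ and $H$,
\[
\gamma_{t2}(G\mathbin{\Box}H)\ \ge\ \tfrac12\,\gamma_{t2}(G)\,\gamma_{t2}(H).
\]
\end{theorem}

A vertex is \emph{universal} if it is adjacent to all other vertices of its graph, and $rK_2$ is the disjoint union of $r$ copies of $K_2$.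

\begin{theorem}\label{thm:sharp}
\leavevmode
\begin{itemize}
\item[(a)] The constant $\frac12$ in Theorem~\ref{thm:main} is best possible, with equality for arbitrarily large values of both factors: if $G=rK_2$ and $H$ has $s$ components, each with a universal vertex and at least one edge, then $\gamma_{t2}(G)=2r$, $\gamma_{t2}(H)=2s$, and $\gamma_{t2}(G\mathbin{\Box}H)=2rs$.
\item[(b)] For connected isolate-free graphs $G$ and $H$, we have $\gamma_{t2}(G\mathbin{\Box}H)=2$ if and only if one factor is $K_2$ and the other has a universal vertex. Hence, for connected $G,H$ with $\gamma_{t2}(G)=\gamma_{t2}(H)=2$, these are exactly the cases of equality in Theorem~\ref{thm:main}.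
\end{itemize}
\end{theorem}

The proof of Theorem~\ref{thm:main} is a double count of Clark--Suen type. Section~\ref{sec:ordinary} carries it out for ordinary domination, where it takes a few lines. Section~\ref{sec:count} adapts it to semi-total domination and reduces the theorem to one local condition on a map from a semi-TD set $D$ of $G\mathbin{\Box}H$ to a minimum semi-TD set $S$ of $G$. Section~\ref{sec:obstruction} shows that a map depending only on the first coordinate cannot always meet this condition. Sections~\ref{sec:assignment} and~\ref{sec:split} construct a map that does, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.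

\section{Lonely vertices, levels, and columns}\label{sec:prelim}

Put $N_2[v]=\{x: d(x,v)\le 2\}$. Two vertices $u,v$ satisfy $d(u,v)\le2$ exactly when $N[u]\cap N[v]\neq\emptyset$; in particular $N[x]\subseteq N_2[v]$ whenever $x\in N[v]$.

An element $t$ of a vertex set $T$ is \emph{lonely in $T$} if $N_2[t]\cap T=\{t\}$. A semi-TD set is a dominating set without lonely elements, and a dominating set can be made semi-total at the price of one vertex for each lonely element.

\begin{lemma}\label{lem:repair}
Let $T$ be a dominating set of an isolate-free graph $G$ with $\ell$ lonely elements. Then $\gamma_{t2}(G)\le |T|+\ell$. In particular $\gamma_{t2}(G)\le 2\gamma(G)$.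
\end{lemma}

\begin{proof}
Add to $T$ one neighbor $t'$ of each lonely element $t$; it exists because $G$ is isolate-free. The enlarged set is dominating, $t$ and $t'$ are adjacent, and the elements that were not lonely in $T$ are not lonely in the larger set.
\end{proof}

In $G\mathbin{\Box}H$ we call $V(G)\times\{h\}$ the \emph{level} $h$ and $\{x\}\times V(H)$ the \emph{column} $x$. Every edge of the product changes exactly one coordinate along an edge of the corresponding factor, so
\begin{equation}\label{eq:dist}
d\bigl((x,h),(x',h')\bigr)=d(x,x')+d(h,h').
\end{equation}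
For $D\subseteq V(G\mathbin{\Box}H)$ and $h\in V(H)$ let $D^h=\{x\in V(G):(x,h)\in D\}$. If $D$ is dominating, then each vertex $(x,h)$ is
\begin{itemize}
\item \emph{horizontally dominated}: $N[x]\cap D^h\ne\emptyset$ (this includes the case $(x,h)\in D$), or
\item \emph{vertically dominated}: $(x,h')\in D$ for some $h'\in N(h)$.
\end{itemize}

\section{The double count for ordinary domination}\label{sec:ordinary}

As a model we show that $\gamma(G\mathbin{\Box}H)\ge\frac12\gamma(G)\gamma(H)$ for all graphs $G,H$. Let $S$ be a minimum dominating set of $G$ and $D$ a dominating set of $G\mathbin{\Box}H$. Choose for each $x\in V(G)$ a vertex $\sigma(x)\in N[x]\cap S$. For $u\in S$ let $D_u=\{(x,h)\in D:\sigma(x)=u\}$, let $P_u\subseteq V(H)$ be the set of levels that contain an element of $D_u$, and let $C_u=V(H)\setminus N[P_u]$ be the set of vertices of $H$ that $P_u$ fails to dominate.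

\emph{In $H$:} the set $P_u\cup C_u$ is dominating, so $\gamma(H)\le|D_u|+|C_u|$.

\emph{In $G$:} fix $h$ and let $C^h=\{u\in S:h\in C_u\}$. The set $D^h\cup(S\setminus C^h)$ dominates $G$. Indeed, if $N[x]\cap D^h=\emptyset$, then $(x,h')\in D$ for some $h'\in N(h)$, so $h'\in P_{\sigma(x)}$, hence $h\notin C_{\sigma(x)}$, and $\sigma(x)\in S\setminus C^h$ dominates $x$. Since $S$ is minimum, $|S|\le|D^h|+|S|-|C^h|$, that is, $|C^h|\le|D^h|$.

Counting the pairs $(u,h)$ with $h\in C_u$ in two ways gives $\sum_u|C_u|=\sum_h|C^h|\le|D|$, and therefore $\gamma(G)\gamma(H)\le\sum_{u}(|D_u|+|C_u|)\le 2|D|$. Each element of $D$ is used twice, once in some $D_u$ and once in some $D^h$; this is the source of the constant $\frac12$.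

Combined with $\gamma_{t2}\le2\gamma$, this bound gives only $\gamma_{t2}(G\mathbin{\Box}H)\ge\frac18\gamma_{t2}(G)\gamma_{t2}(H)$. To reach $\frac12$, the dominating sets built in $H$ and in $G$ must be made semi-total without using any element of $D$ a third time.

\section{The double count for semi-total domination}\label{sec:count}

From here to the end of Section~\ref{sec:split}, $G$ and $H$ are isolate-free, $S$ is a minimum semi-TD set of $G$, and $D$ is a semi-TD set of $G\mathbin{\Box}H$. The argument of Section~\ref{sec:ordinary} used $\sigma$ only to sort the elements of $D$, so we allow the sorting to depend on both coordinates. An \emph{assignment} is a map $\varphi\colon D\to S$ with $\varphi(x,h)\in N[x]$ for all $(x,h)\in D$. It is \emph{constant on the column $x$} if it takes the same value on all elements of $D$ in that column.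

Fix an assignment $\varphi$. The lonely elements of $P_u$ cost one extra vertex each in $H$, and we charge this cost in the same way as the undominated vertices. For $u\in S$ let
\begin{gather*}
D_u=\varphi^{-1}(u),\qquad P_u=\{h\in V(H):(x,h)\in D_u\text{ for some }x\},\qquad C_u=V(H)\setminus N[P_u],\\
L_u=\{h\in P_u: h\text{ is lonely in }P_u\},\qquad F_u=C_u\cup L_u .
\end{gather*}
The union is disjoint because $C_u\cap P_u=\emptyset$.

\begin{lemma}\label{lem:H}
For every $u\in S$, $\ \gamma_{t2}(H)\le|D_u|+|F_u|$.
\end{lemma}

\begin{proof}
The set $A=P_u\cup C_u$ dominates $H$. No $h\in C_u$ is lonely in $A$: let $h'$ be a neighbor of $h$; either $h'\in C_u$, or $h'\in N[p]$ for some $p\in P_u$, and then $d(h,p)\le2$ and $p\ne h$ since $h\notin P_u$. So a lonely element of $A$ lies in $P_u$, and it is lonely in the subset $P_u$ of $A$, hence lies in $L_u$. Lemma~\ref{lem:repair} gives $\gamma_{t2}(H)\le|P_u|+|C_u|+|L_u|\le|D_u|+|F_u|$.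
\end{proof}

The cost must now be paid in $G$. For $h\in V(H)$ let
\[
F^h=\{u\in S:h\in F_u\},\qquad R^h=S\setminus F^h,\qquad T^h=D^h\cup R^h .
\]
The vertices of $R^h$ are said to be \emph{retained} at level $h$; the set $T^h$ arises from $S$ by exchanging $F^h$ for $D^h$.

\begin{lemma}\label{lem:retain}
Let $h\in V(H)$.
\begin{itemize}
\item[(a)] If $(x,h')\in D$ and $h'\in N(h)$, then $\varphi(x,h')\in R^h\cap N[x]$.
\item[(b)] If $(x,h)\in D$ and $u=\varphi(x,h)$ lies in $F^h$, then $h\in L_u$.
\item[(c)] The set $T^h$ dominates $G$.
\end{itemize}
\end{lemma}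

\begin{proof}
(a) Let $u=\varphi(x,h')$. Then $h'\in P_u$ is adjacent to $h$, so $h\notin C_u$ and $h$ is not a lonely element of $P_u$. Thus $h\notin F_u$ and $u\in R^h$.

(b) Here $h\in P_u\cap F_u$, and $P_u\cap C_u=\emptyset$.

(c) If $N[x]\cap D^h=\emptyset$, then $(x,h)$ is vertically dominated, and (a) gives an element of $R^h$ in $N[x]$.
\end{proof}

To conclude $|F^h|\le|D^h|$ we need a semi-TD set of $G$ with at most $|D^h|+|R^h|$ elements. Since $|T^h|=|D^h|+|R^h|-|D^h\cap R^h|$, each element of the overlap $D^h\cap R^h$ leaves room for one extra vertex, and there is no other room. This suggests the condition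
\begin{equation}\label{eq:star}
\text{for every } h\in V(H),\ \text{every lonely element of } T^h \text{ lies in } D^h\cap R^h .
\end{equation}

\begin{proposition}\label{prop:reduction}
If some assignment satisfies \eqref{eq:star}, then $2|D|\ge\gamma_{t2}(G)\gamma_{t2}(H)$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:repair} and~\ref{lem:retain}(c) and by \eqref{eq:star},
\[
\gamma_{t2}(G)\le|D^h\cup R^h|+|D^h\cap R^h|=|D^h|+|R^h|=|D^h|+|S|-|F^h| .
\]
Since $|S|=\gamma_{t2}(G)$, we get $|F^h|\le|D^h|$ for every $h$; this is the only use of the minimality of $S$. Hence $\sum_{u\in S}|F_u|=\sum_h|F^h|\le\sum_h|D^h|=|D|$. The sets $D_u$ partition $D$, so summing Lemma~\ref{lem:H} over $u\in S$ gives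
\[
\gamma_{t2}(G)\gamma_{t2}(H)\le\sum_{u\in S}|D_u|+\sum_{u\in S}|F_u|\le 2|D|. \qedhere
\]
\end{proof}

Condition \eqref{eq:star} fails exactly when a lonely element of $T^h$ lies in $D^h\setminus R^h$ or in $R^h\setminus D^h$. The next two lemmas describe what each failure forces. The first is the only place where $D$ is required to be semi-total and not merely dominating.

\begin{lemma}\label{lem:column}
Suppose $x\in D^h\setminus R^h$ is lonely in $T^h$, and let $u=\varphi(x,h)$. Then $h\in L_u$, and $\varphi$ is not constant on the column $x$.
\end{lemma}

\begin{proof}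
Since $x$ is lonely in $T^h$ and $x\notin R^h$, we have $N_2[x]\cap R^h=\emptyset$. As $u\in N[x]$, it follows that $u\in F^h$, and $h\in L_u$ by Lemma~\ref{lem:retain}(b). Let $(x',h')\ne(x,h)$ be an element of $D$ within distance $2$ of $(x,h)$, and use \eqref{eq:dist}. If $h'=h$, then $x'\ne x$ lies in $D^h\cap N_2[x]$, and $x$ is not lonely. If $d(h,h')=1$, then $d(x,x')\le1$, and Lemma~\ref{lem:retain}(a) gives an element of $R^h$ in $N[x']\subseteq N_2[x]$, which is impossible. So $d(h,h')=2$ and $x'=x$. Now $h'\notin P_u$ because $h$ is lonely in $P_u$, and therefore $\varphi(x,h')\ne u=\varphi(x,h)$.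
\end{proof}

\begin{lemma}\label{lem:witness}
Suppose $v\in R^h\setminus D^h$ is lonely in $T^h$. Then $D^h\cap N_2[v]=\emptyset$, and for every $x\in N[v]$ there is $h'\in N(h)$ with $(x,h')\in D$ and $\varphi(x,h')=v$.
\end{lemma}

\begin{proof}
We have $T^h\cap N_2[v]=\{v\}$ and $v\notin D^h$, which gives the first assertion. For $x\in N[v]$ we have $N[x]\subseteq N_2[v]$, so $(x,h)$ is not horizontally dominated, and $(x,h')\in D$ for some $h'\in N(h)$. By Lemma~\ref{lem:retain}(a), $\varphi(x,h')\in R^h\cap N[x]\subseteq T^h\cap N_2[v]=\{v\}$.
\end{proof}

Call $x\in N[v]$ a \emph{witness} for $v\in S$ if no element of $D$ in the column $x$ is assigned to $v$. By Lemma~\ref{lem:witness}, a vertex $v$ with a witness is never a lonely element of $T^h$ in $R^h\setminus D^h$. So \eqref{eq:star} holds for any assignment that is constant on every column and gives every vertex of $S$ a witness. These two demands can be in conflict.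

\section{Why assigning columns is not enough}\label{sec:obstruction}

Suppose $\varphi(x,h)=\sigma(x)$ for a map $\sigma$ with $\sigma(x)\in N[x]\cap S$. A vertex $x\in N[v]$ with $\sigma(x)\ne v$ must lie in the closed neighborhood of a second member of $S$. If $a,b\in S$ are at distance $2$, have a single common neighbor $w$, and are far from the rest of $S$, then $w$ is the only such vertex for either of them, and it cannot serve both.

\begin{example}\label{ex:cycle}
Let $G$ be the cycle $C_{10}$ on the integers modulo $10$. Three vertices dominate at most nine vertices, and $S=\{0,2,5,7\}$ is a semi-TD set, so $\gamma_{t2}(G)=4$. Up to rotation there is no other choice of $S$. Indeed, a semi-TD set of size $4$ either splits into two pairs at distance at most $2$, or one of its elements is within distance $2$ of the other three. In the second case all four lie on five consecutive vertices and dominate at most seven vertices. In the first case each pair dominates at most five vertices, so the two pairs dominate complementary arcs of five vertices each, and each pair consists of the two neighbors of the midpoint of its arc.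

The map $\sigma$ is forced except at two vertices: $\sigma(9)=\sigma(0)=0$, $\sigma(2)=\sigma(3)=2$, $\sigma(4)=\sigma(5)=5$, $\sigma(7)=\sigma(8)=7$, while $\sigma(1)\in\{0,2\}$ and $\sigma(6)\in\{5,7\}$. Let $H=2K_2$ with edges $h_1h_2$ and $h_3h_4$, and let $D$ be given by (Figure~\ref{fig:cycle})
\[
D^{h_1}=\{3,4\},\quad D^{h_2}=\{6,7,8,9,0,1\},\quad D^{h_3}=\{8,9\},\quad D^{h_4}=\{1,2,3,4,5,6\}.
\]
At each level, the vertices outside $N[D^{h}]$ are exactly the vertices of $D^{h'}$ for the neighbor $h'$ of $h$, so $D$ is dominating; each $D^h$ is an arc with at least two vertices, so $D$ is semi-total.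

If $\sigma(1)=0$, then only the columns $2,3$ are assigned to $2$, so $h_1\in P_2$ and $h_2\notin P_2$. Thus $h_1\in L_2$, and $2$ is not retained at $h_1$. The vertex $0$ is retained at $h_1$ because $(0,h_2)\in D$. Now $T^{h_1}\subseteq\{3,4\}\cup\{0,5,7\}$ meets $N_2[0]=\{8,9,0,1,2\}$ only in $0$, so $0$ is lonely in $T^{h_1}$ and $0\notin D^{h_1}$.

If $\sigma(1)=2$, then only the columns $9,0$ are assigned to $0$, so $h_3\in L_0$. The vertex $2$ is retained at $h_3$ because $(2,h_4)\in D$, and $T^{h_3}\subseteq\{8,9\}\cup\{2,5,7\}$ meets $N_2[2]=\{0,1,2,3,4\}$ only in $2$. So $2$ is lonely in $T^{h_3}$ and $2\notin D^{h_3}$.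

Hence \eqref{eq:star} fails for every $\sigma$. The remedy is to split the column $1$: assigning $(1,h_2)$ to $2$ retains $2$ at $h_1$, and assigning $(1,h_4)$ to $0$ retains $0$ at $h_3$. One feature distinguishes the two levels: $(2,h_4)\in D$, so $h_4\in P_2$ without any help from $(1,h_4)$, whereas $(2,h_2)\notin D$. The rule ``assign $(1,h)$ to $2$ unless $(2,h)$ itself is in $D$'' produces both choices, and it is the rule used in the general proof.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \x in {0,...,9} {
  \draw (\x,0)--(\x,1); \draw (\x,2.5)--(\x,3.5);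
  \node at (\x,4.15) {$\x$};
}
\foreach \x in {0,2,5,7} \draw ({\x-0.25},3.88) rectangle ({\x+0.25},4.42);
\foreach \y in {0,1,2.5,3.5} {
  \draw (-0.5,\y)--(9.5,\y);
  \foreach \x in {0,...,9} \draw[fill=white] (\x,\y) circle (0.09);
}
\foreach \x in {3,4} \fill (\x,3.5) circle (0.14);
\foreach \x in {0,1,6,7,8,9} \fill (\x,2.5) circle (0.14);
\foreach \x in {8,9} \fill (\x,1) circle (0.14);
\foreach \x in {1,...,6} \fill (\x,0) circle (0.14);
\draw (1,2.5) circle (0.26); \node at (1,2.0) {\scriptsize $\mapsto 2$};
\draw (1,0) circle (0.26); \node at (1,-0.5) {\scriptsize $\mapsto 0$};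
\node at (-1,3.5) {$h_1$}; \node at (-1,2.5) {$h_2$};
\node at (-1,1) {$h_3$}; \node at (-1,0) {$h_4$};
\end{tikzpicture}
\caption{A semi-total dominating set $D$ (black) of $C_{10}\mathbin{\Box}2K_2$. Each row is a copy of the cycle $C_{10}$, cut open between $9$ and $0$; the boxed labels form the minimum semi-total dominating set $\{0,2,5,7\}$ of $C_{10}$. The two circled elements of $D$ lie in the same column, that of the common neighbor $1$ of $0$ and $2$, and have to be assigned to different vertices.}
\label{fig:cycle}
\end{figure}

\begin{remark}\label{rem:tree}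
For an assignment by columns the inequality $|F^h|\le|D^h|$ itself can fail. Let $G$ be the path $1\,2\cdots7$ with a leaf $e$ attached to $5$. A dominating set meets each of $\{1,2\}$, $\{6,7\}$, $\{5,e\}$, and if it has only three elements, the one in $\{1,2\}$ is lonely; so $S=\{2,4,6,e\}$ is a minimum semi-TD set. Let $\sigma$ send $1,2,3$ to $2$, send $4,5$ to $4$, send $6,7$ to $6$, and fix $e$. Let $H$ be the path $h\,h'h''$, and let $D^h=\{5\}$, $D^{h'}=\{1,2,3,6,7\}$, $D^{h''}=\{3,6,e\}$. The vertices outside $N[D^h]$, $N[D^{h'}]$, $N[D^{h''}]$ are $\{1,2,3,7\}$, $\{e\}$, $\{1\}$, and these are vertically dominated. The element $(5,h)$ is at distance $2$ from $(6,h')$, the element $(e,h'')$ is at distance $2$ from $(6,h'')$, and every other element of $D$ has a neighbor in $D$. So $D$ is a semi-TD set. Here $P_4=\{h\}$ and $P_e=\{h''\}$, so $h\in L_4$ and $h\in C_e$, and $|F^h|\ge2>|D^h|$.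
\end{remark}

\section{The assignment}\label{sec:assignment}

We first produce as many witnesses as possible with an assignment by columns, and then split the few columns where witnesses run out.

Let $\Gamma$ be the graph on $S$ in which two elements are adjacent if their distance in $G$ is at most $2$. Because $S$ is semi-total, $\Gamma$ has no isolated vertex, so every component of $\Gamma$ contains an edge. For $x\in V(G)$ the set $N[x]\cap S$ is nonempty, and any two of its elements are adjacent in $\Gamma$; let $K(x)$ be the component of $\Gamma$ that contains it.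

In each component $K$ choose an edge $ab$ of $\Gamma$, and list the elements of $K$ as $a,b,\dots$ by repeatedly appending an unlisted element that is adjacent in $\Gamma$ to a listed one. Then every $c\in K\setminus\{a,b\}$ has an earlier element $p(c)$ with $d(c,p(c))\le2$. The pair $(a,b)$ is \emph{close} if $d(a,b)=1$ and \emph{split} if $d(a,b)=2$. For a split pair put
\[
W=W_K=N[a]\cap N[b]=N(a)\cap N(b)\neq\emptyset ,
\]
where the second equality holds because $a$ and $b$ are distinct and not adjacent; thus $a,b\notin W$. If $x\in W_K$, then $K=K(x)$, so a vertex lies in at most one of these sets.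

For $x\in V(G)$ let $\sigma(x)$ be the earliest element of $N[x]\cap S$ in the list of $K(x)$, with one exception: $\sigma(b)=b$ if $(a,b)$ is a close pair. Sending each vertex to the earliest possible element makes the common neighbors of $c$ and $p(c)$ witnesses for $c$, and the exception makes the two vertices of a close pair witnesses for each other. Only the split pairs remain, and for them we use the rule of Example~\ref{ex:cycle}. For $(x,h)\in D$ define
\begin{equation}\label{eq:phi}
\varphi(x,h)=
\begin{cases}
a & \text{if } x\in W_K \text{ for a split pair } (a,b) \text{ of } K, \text{ and } (b,h)\in D,\\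
b & \text{if } x\in W_K \text{ for a split pair } (a,b) \text{ of } K, \text{ and } (b,h)\notin D,\\
\sigma(x) & \text{if } x \text{ lies in no set } W_K .
\end{cases}
\end{equation}

\begin{lemma}\label{lem:phi}
The map $\varphi$ is an assignment with the following properties.
\begin{itemize}
\item[(a)] If $x$ lies in no set $W_K$, then $\varphi$ is constant on the column $x$.
\item[(b)] If $(a,b)$ is a split pair, $u\in\{a,b\}$, $x\in N[u]\setminus W$, and $(x,h)\in D$, then $\varphi(x,h)=u$. In particular this holds for $x=u$.
\item[(c)] Every $v\in S$ that does not belong to a split pair has a witness.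
\end{itemize}
\end{lemma}

\begin{proof}
In each line of \eqref{eq:phi} the value lies in $N[x]\cap S$, so $\varphi$ is an assignment, and (a) is the third line.

(b) Let $K$ be the component of $a$ and $b$. Then $K(x)=K$ and $x\notin W_K$, so $\varphi(x,h)=\sigma(x)$. If $u=a$, then $a$ is the first element of the list and $\sigma(x)=a$. If $u=b$, then $x\notin N[a]$ because $N[a]\cap N[b]=W$, so the earliest element of $N[x]\cap S$ is $b$.

(c) Let $K$ be the component of $v$ and $(a,b)$ its pair. Suppose first that $v\in\{a,b\}$, so the pair is close. Since $K(a)=K(b)=K$, neither $a$ nor $b$ lies in a set $W_{K'}$, so the column $a$ is assigned to $\sigma(a)=a$ and the column $b$ to $\sigma(b)=b$. As $a$ and $b$ are adjacent, each is a witness for the other. Suppose next that $v\notin\{a,b\}$, and take $x\in N[v]\cap N[p(v)]$; then $K(x)=K$. Every value $\varphi(x,h)$ is $a$, or $b$, or the earliest element of $N[x]\cap S$, which is not later than $p(v)$. All of these precede $v$, so $x$ is a witness for $v$.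
\end{proof}

\section{Split pairs and the proof of Theorem~\ref{thm:main}}\label{sec:split}

By Lemmas~\ref{lem:column}, \ref{lem:witness}, and~\ref{lem:phi}, condition \eqref{eq:star} can fail only at a vertex of some $W_K$ or at a vertex of a split pair. The tool for these cases is to ask how the vertex $(u,h')$ of the product is dominated when $u$ belongs to a split pair and $h'$ is adjacent to a lonely element of $P_u$: almost nothing near $(u,h')$ is assigned to $u$, so the dominating element must have been given to the partner of $u$.

\begin{lemma}\label{lem:partner}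
Let $(a,b)$ be a split pair, let $\{u,\bar u\}=\{a,b\}$, and suppose $h\in L_u$ and $u\notin D^h$. Then for every $h'\in N(h)$ there is $w\in W$ with $(w,h')\in D$ and $\varphi(w,h')=\bar u$.
\end{lemma}

\begin{proof}
Suppose $(u,h')$ is vertically dominated, say $(u,h'')\in D$ with $h''\in N(h')$. Then $h''\in P_u$ by Lemma~\ref{lem:phi}(b), $h''\ne h$ because $u\notin D^h$, and $d(h,h'')\le2$. This contradicts $h\in L_u$. So there is $w\in N[u]$ with $(w,h')\in D$. Since $h$ is lonely in $P_u$, its neighbor $h'$ is not in $P_u$, so $\varphi(w,h')\neq u$. By Lemma~\ref{lem:phi}(b), $w\in W$, and then \eqref{eq:phi} gives $\varphi(w,h')\in\{a,b\}\setminus\{u\}$.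
\end{proof}

\begin{proposition}\label{prop:star}
The assignment \eqref{eq:phi} satisfies \eqref{eq:star}.
\end{proposition}

\begin{proof}
Fix $h\in V(H)$. We exclude lonely elements of $T^h$ in $D^h\setminus R^h$ and in $R^h\setminus D^h$.

\emph{A lonely element $x\in D^h\setminus R^h$.} Let $u=\varphi(x,h)$. By Lemma~\ref{lem:column}, $h\in L_u$ and $\varphi$ is not constant on the column $x$, so by Lemma~\ref{lem:phi}(a) there is a split pair $(a,b)$ with $x\in W$ and $u\in\{a,b\}$. Both $u$ and its partner $\bar u$ are neighbors of $x$, so neither lies in $T^h$; in particular $u\notin D^h$. Take a neighbor $h'$ of $h$. Lemma~\ref{lem:partner} gives $(w,h')\in D$ with $\varphi(w,h')=\bar u$, and Lemma~\ref{lem:retain}(a) gives $\bar u\in R^h\subseteq T^h$, a contradiction. This case did not use how the columns of $W$ are divided between $a$ and $b$; the remaining two cases do.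

\emph{A lonely element $v\in R^h\setminus D^h$.} By Lemmas~\ref{lem:witness} and~\ref{lem:phi}(c), $v$ belongs to a split pair $(a,b)$. The other member of the pair is at distance $2$ from $v$, so it is not in $T^h$.

Let $v=a$. Apply Lemma~\ref{lem:witness} to a vertex $w\in W\subseteq N[a]$: there is $h'\in N(h)$ with $(w,h')\in D$ and $\varphi(w,h')=a$. By \eqref{eq:phi} this means $(b,h')\in D$. Since $\varphi(b,h')=b$ by Lemma~\ref{lem:phi}(b), Lemma~\ref{lem:retain}(a) gives $b\in R^h$, contradicting $b\notin T^h$.

Let $v=b$. Then $a\notin T^h$, so $a\in F^h$ and $a\notin D^h$. We first show $h\in L_a$, by asking how $(a,h)$ is dominated. If $(a,h')\in D$ for some $h'\in N(h)$, then $\varphi(a,h')=a$, and Lemma~\ref{lem:retain}(a) gives $a\in R^h$, which is false. So there is $y\in N[a]\cap D^h$. By Lemma~\ref{lem:witness}, $D^h\cap N_2[b]=\emptyset$, so $y\notin W$, and $\varphi(y,h)=a$ by Lemma~\ref{lem:phi}(b). Lemma~\ref{lem:retain}(b) gives $h\in L_a$. Now apply Lemma~\ref{lem:witness} to $x=b$: there is $h'\in N(h)$ with $(b,h')\in D$. Lemma~\ref{lem:partner} with $u=a$ and this $h'$ gives $w\in W$ with $(w,h')\in D$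 and $\varphi(w,h')=b$. By \eqref{eq:phi} this means $(b,h')\notin D$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take for $D$ a minimum semi-TD set of $G\mathbin{\Box}H$. Propositions~\ref{prop:star} and~\ref{prop:reduction} give $2\gamma_{t2}(G\mathbin{\Box}H)=2|D|\ge\gamma_{t2}(G)\gamma_{t2}(H)$.
\end{proof}

In Remark~\ref{rem:tree}, with the list $2,4,6,e$, rule \eqref{eq:phi} moves $(3,h')$ and $(3,h'')$ from $2$ to $4$. Then $P_2=\{h'\}$, $P_4=V(H)$, $P_6=\{h',h''\}$, $P_e=\{h''\}$, so $F^h=\{e\}$ and the inequality $|F^h|\le|D^h|$ is restored.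

\section{Sharpness}\label{sec:sharp}

Two facts are used. Every semi-TD set has at least two elements, since the only element of a one-element set is lonely. And $\gamma_{t2}$ is additive over components: vertices in different components are neither adjacent nor within distance $2$, so a set is a semi-TD set exactly when its intersection with each component is a semi-TD set of that component.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) A graph with at least one edge and a universal vertex $c$ has $\gamma_{t2}=2$, because $c$ together with a neighbor is a semi-TD set. By additivity, $\gamma_{t2}(G)=2r$ and $\gamma_{t2}(H)=2s$. If $H_1,\dots,H_s$ are the components of $H$, then $G\mathbin{\Box}H$ is the disjoint union of $rs$ graphs $K_2\mathbin{\Box}H_j$, each $j$ occurring $r$ times. Let $V(K_2)=\{1,2\}$ and let $c$ be universal in $H_j$. The vertices $(1,c)$ and $(2,c)$ are adjacent, and $(i,c)$ dominates every $(i,y)$, so $\gamma_{t2}(K_2\mathbin{\Box}H_j)=2$. Hence $\gamma_{t2}(G\mathbin{\Box}H)=2rs=\frac12(2r)(2s)$, and no constant larger than $\frac12$ is possible.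

(b) If one factor is $K_2$ and the other has a universal vertex, then $\gamma_{t2}(G\mathbin{\Box}H)=2$ by (a) with $r=s=1$. Conversely, let $\{(x,h),(x',h')\}$ be a semi-TD set of $G\mathbin{\Box}H$, where $G$ and $H$ are connected with at least two vertices each. A vertex of the product can be dominated only by a vertex with which it shares a coordinate. The statement is symmetric in $G$ and $H$, so it suffices to treat the case $x=x'$ and the case $x\ne x'$, $h\ne h'$.

Let $x=x'$, so $h\ne h'$. If there were $y\in V(H)\setminus\{h,h'\}$, then for $z\ne x$ the vertex $(z,y)$ would share no coordinate with $(x,h)$ or $(x,h')$. So $V(H)=\{h,h'\}$, and $H=K_2$ because $H$ is connected. For $z\ne x$ the vertex $(z,h)$ shares no coordinate with $(x,h')$, so it is adjacent to $(x,h)$, which means $zx\in E(G)$. Thus $x$ is universal in $G$.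

Let $x\ne x'$ and $h\neq h'$. By \eqref{eq:dist}, distance at most $2$ forces $xx'\in E(G)$ and $hh'\in E(H)$. If both factors had at least three vertices, a vertex $(z,y)$ with $z\notin\{x,x'\}$ and $y\notin\{h,h'\}$ would be undominated. So one factor has two vertices, and by symmetry we may assume $G=K_2$. For $y\notin\{h,h'\}$ the vertex $(x,y)$ shares no coordinate with $(x',h')$, so it is adjacent to $(x,h)$, which means $yh\in E(H)$. Together with $hh'\in E(H)$ this shows that $h$ is universal in $H$.

Finally, if $\gamma_{t2}(G)=\gamma_{t2}(H)=2$, then equality in Theorem~\ref{thm:main} means $\gamma_{t2}(G\mathbin{\Box}H)=2$.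
\end{proof}

\begin{remark}
The extremal examples show that the charge for lonely levels in Section~\ref{sec:count} cannot be avoided. For $K_2\mathbin{\Box}H_j$ with $D=\{(1,c),(2,c)\}$, the set $S=\{1,2\}$ is a close pair, $D_u=\{(u,c)\}$, $C_u=\emptyset$, and $F_u=L_u=\{c\}$. Thus $|D_u|+|F_u|=2=\gamma_{t2}(H_j)$ and $F^c=D^c=S$: both inequalities of the double count are tight, and the whole of $F_u$ comes from $L_u$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{ADK} John Asplund, Randy Davila, and Elliot Krop, \emph{A Vizing-type result for semi-total domination}, arXiv:1803.04746 (2018).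
\end{thebibliography}
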